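\title{Product measures dominated by the Ising plus state on transitive graphs}

\begin{abstract}
For the plus state $\mu^+_\beta$ of the ferromagnetic Ising model on an infinite, connected, locally finite, vertex-transitive graph of degree $D$, let $p(\mu^+_\beta)$ be the largest density of a Bernoulli product measure that $\mu^+_\beta$ stochastically dominates. On an amenable graph we prove that $p(\mu^+_\beta)=1-e^{D\beta/2-P(\beta)}$, where $P$ is the pressure, and that this function of $\beta$ is strictly decreasing. On every transitive graph, $-\log(1-p(\mu^+_\beta))$ lies between $2\beta\Phi-o(1)$ and $2\beta\Phi+\log 2$ as $\beta\to\infty$, where $\Phi$ is the edge expansion constant; hence a transitive graph is amenable if and only if $p(\mu^+_\beta)$ is non-increasing in $\beta$. On a nonamenable graph, $p(\mu^+_\beta)$ need not be non-decreasing above the critical point: the Cartesian product of the $3$-regular tree with a large complete graph is a counterexample. This answers two questions of Ray and Spinka. The upper bounds on $p$ come from the probability that a finite set is entirely minus,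 and the lower bounds come from one interpolation lemma that trades interaction for external field.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $G=(V,E)$ is an infinite, connected, locally finite, vertex-transitive simple graph of degree $D$, and $o$ is a fixed vertex. We write $i\sim j$ for adjacency and $B(i,R)$ for the ball of radius $R$ about $i$. For a finite set $F\subset V$, let $E(F)$ be the set of edges with both endpoints in $F$, let $\partial_EF$ be the set of edges with exactly one endpoint in $F$, and let $\bar E(F)=E(F)\cup\partial_EF$.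

\subsection{Domination of product measures}

Order $\{0,1\}^V$ coordinatewise. A probability measure $\mu$ on $\{0,1\}^V$ \emph{stochastically dominates} $\mu'$, written $\mu\succeq\mu'$, if $\mu(f)\ge\mu'(f)$ for every bounded measurable increasing function $f$, where $\mu(f)$ denotes the expectation. Let $\nu_p$ be the product measure under which the coordinates are independent and equal to $1$ with probability $p$, and set
\[
p(\mu)=\sup\{p\in[0,1]:\ \mu\succeq\nu_p\}.
\]
The relation $\mu\succeq\nu_p$ means that a sample $X$ of $\mu$ and a sample $Y$ of $\nu_p$ can be built on one probability space with $X_v\ge Y_v$ for all $v$ (see (S1) in Section~\ref{sec:gas}). So $p(\mu)$ is the density of the thickest independent field of ones that fits inside a sample of $\mu$. There is a simple family of obstructions. For a finite set $K$ the event that all coordinates in $K$ vanish is decreasing, so $\mu\succeq\nu_p$ forces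
\begin{equation}\label{eq:test}
\mu(x\equiv0\text{ on }K)\le(1-p)^{|K|}.
\end{equation}
For a single vertex this says that $p(\mu)$ is at most the density of ones. For large $K$ it can say much more, because a correlated field may leave a large region empty at a small price per vertex.

\subsection{The Ising model and two questions}

Fix an inverse temperature $\beta\ge0$. For finite $F\subset V$, the Ising measure on $F$ with plus (minus) boundary condition gives each $\sigma\in\{-1,+1\}^V$ that equals $+1$ ($-1$) outside $F$ a probability proportional to $\exp(\beta\sum_{ij\in\bar E(F)}\sigma_i\sigma_j)$. As $F\uparrow V$ these measures converge weakly to the \emph{plus state} $\mu^+_\beta$ (the \emph{minus state} $\mu^-_\beta$). We regard spins as $\{0,1\}$-valued through $x_i=(1+\sigma_i)/2$, and we set $\beta_c=\inf\{\beta\ge0:\mu^+_\beta\ne\mu^-_\beta\}$, with $\inf\emptyset=\infty$.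

For finite $K$ let $\partial K$ be the set of vertices outside $K$ adjacent to a vertex of $K$. The graph $G$ is \emph{amenable} if $\inf_K|\partial K|/|K|=0$, the infimum being over finite nonempty $K$, and \emph{nonamenable} otherwise. A \emph{F{\o}lner sequence} is a sequence of finite nonempty sets $F_n$ with $|\partial F_n|/|F_n|\to0$. Let
\[
\Phi=\Phi(G)=\inf\{|\partial_EK|/|K|:\ K\subset V\text{ finite and nonempty}\}.
\]
Each vertex of $\partial K$ lies on at least one and at most $D$ edges of $\partial_EK$, so $|\partial K|\le|\partial_EK|\le D|\partial K|$, and $G$ is amenable if and only if $\Phi=0$.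

How does $p(\mu^+_\beta)$ depend on $\beta$? At $\beta=0$ the plus state is $\nu_{1/2}$ and $p(\mu^+_0)=1/2$. For $\beta>0$, look at \eqref{eq:test} with plus spins all around $K$. Raising $\beta$ has two opposite effects on the all-minus configuration in $K$. Every edge of $E(K)$ joins equal spins, which favors this configuration over most others, and every edge of $\partial_EK$ joins opposite spins, which makes its weight $e^{-2\beta|\partial_EK|}$ times that of the all-plus configuration. On an amenable graph $K$ can be chosen so that the second effect is negligible per vertex, and one would guess that $p(\mu^+_\beta)$ decreases. On a nonamenable graph the second effect costs at least $2\beta\Phi$ per vertex, and one would guess that $p(\mu^+_\beta)$ increases as soon as the boundary condition is felt, that is, for $\beta>\beta_c$. Liggett and Steif proved that $\beta\mapsto p(\mu^+_\beta)$ is strictly decreasing on $[0,\infty)$ for $\mathbb Z^d$, and increasing on $(\beta_c,\infty)$ for the regular tree $\mathbb T_d$ of degree $d\ge3$. Ray and Spinka \cite{RS} ask whether this behavior holds more generally.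

\medskip
\noindent\textbf{Question A.} \emph{Is $\beta\mapsto p(\mu^+_\beta)$ non-increasing on $[0,\infty)$ for every amenable $G$?}

\smallskip
\noindent\textbf{Question B.} \emph{Is $\beta\mapsto p(\mu^+_\beta)$ non-decreasing on $(\beta_c,\infty)$ for every nonamenable $G$?}

\subsection{Results}

The answer to Question A is yes, and $p(\mu^+_\beta)$ is given by the pressure.

\begin{theorem}\label{thm:amenable}
Let $G$ be amenable. For every $\beta\ge0$ and every F{\o}lner sequence $(F_n)$ the limit
\[
P(\beta)=\lim_{n\to\infty}\frac1{|F_n|}\log\sum_{\sigma\in\{-1,+1\}^{F_n}}\exp\Big(\beta\sum_{ij\in E(F_n)}\sigma_i\sigma_j\Big)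
\]
exists and does not depend on the sequence, and $p(\mu^+_\beta)=1-e^{D\beta/2-P(\beta)}$. The map $\beta\mapsto p(\mu^+_\beta)$ is strictly decreasing on $[0,\infty)$.
\end{theorem}

Theorem~\ref{thm:pressure} below contains the formula in a more general form: it allows an external field and applies to every Gibbs measure. In particular $p(\mu^-_\beta)=p(\mu^+_\beta)$ on an amenable graph, even when the two states differ.

\begin{example}\label{ex:Z}
Let $G=\mathbb Z$ and $F_n=\{1,\dots,n\}$. In the variables $\sigma_1,\sigma_1\sigma_2,\dots,\sigma_{n-1}\sigma_n$ the sum factorizes and equals $2(2\cosh\beta)^{n-1}$. So $P(\beta)=\log(2\cosh\beta)$ and $p(\mu^+_\beta)=1-e^{\beta}/(2\cosh\beta)=1/(1+e^{2\beta})$. This is the probability, under the same weights on $F_n$, that a minus spin is followed by a plus spin.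
\end{example}

At low temperature the boundary cost computed above is the whole truth, up to a bounded error.

\begin{theorem}\label{thm:low}
For every $G$ and every $\beta\ge0$,
\[
\log\frac1{1-p(\mu^+_\beta)}\le2\beta\Phi+\log2 .
\]
There is a function $\eta$ with $\eta(\beta)\to0$ as $\beta\to\infty$ such that, for all large $\beta$,
\[
\log\frac1{1-p(\mu^+_\beta)}\ge2\beta\Phi-\eta(\beta).
\]
In particular $\lim_{\beta\to\infty}\beta^{-1}\log\frac1{1-p(\mu^+_\beta)}=2\Phi$, and $p(\mu^+_\beta)\to1$ if $G$ is nonamenable.
\end{theorem}

\begin{corollary}\label{cor:char}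
The following are equivalent: \textup{(i)} $G$ is amenable; \textup{(ii)} $\beta\mapsto p(\mu^+_\beta)$ is non-increasing on $[0,\infty)$; \textup{(iii)} $\beta\mapsto p(\mu^+_\beta)$ is strictly decreasing on $[0,\infty)$.
\end{corollary}

The answer to Question B is no. For a graph $H$ and the complete graph $K_N$ on $[N]=\{1,\dots,N\}$, the Cartesian product $H\mathbin{\square}K_N$ has vertex set $V(H)\times[N]$, and $(u,k)\sim(v,l)$ if either $u=v$ and $k\ne l$, or $u\sim v$ and $k=l$.

\begin{theorem}\label{thm:counter}
\begin{itemize}
\item[(a)] Let $N\ge10^{12}$, $\beta_1=10/N$ and $\beta_2=24/N$. The graph $\mathbb T_3\mathbin{\square}K_N$ is infinite, connected, transitive and nonamenable, and on it $\beta_c<\beta_1<\beta_2$ and $p(\mu^+_{\beta_2})<p(\mu^+_{\beta_1})$.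
\item[(b)] Let $H$ be an infinite, connected, locally finite, nonamenable transitive graph. For all sufficiently large $N$, on $H\mathbin{\square}K_N$ the map $\beta\mapsto p(\mu^+_\beta)$ is neither non-decreasing nor non-increasing on $(\beta_c,\infty)$.
\end{itemize}
\end{theorem}

\subsection{The method}

All upper bounds on $p$ are instances of \eqref{eq:test}, recorded in Lemma~\ref{lem:zero}. All lower bounds come from Lemma~\ref{lem:interp}: start from the product measure $\nu_p$, turn on the interaction gradually, and at the same time lower the external field, slowly enough that the measure never decreases stochastically. The gain from each edge may be split between its two endpoints as we please. With the even split, the admissible path follows a level curve of the pressure, and this gives Theorem~\ref{thm:amenable} (Sections \ref{sec:interp} and~\ref{sec:amenable}). With a split given by a flow to infinity it gives Theorem~\ref{thm:low} (Section~\ref{sec:low}). The counterexamples (Section~\ref{sec:counter}) need only crude bounds, applied at temperatures where the cliques are ordered relative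 to each other while the boundary cost per vertex of a clique is still negligible.

\section{The lattice gas and its monotonicity}\label{sec:gas}

\subsection{Three facts about domination}

A function on $\{0,1\}^V$ is \emph{local} if it depends on finitely many coordinates.
\begin{itemize}
\item[(S1)] If $\mu(f)\ge\mu'(f)$ for all local increasing $f$, then there is a coupling $(X,Y)$ of $\mu$ and $\mu'$ with $X\ge Y$ almost surely, and hence $\mu\succeq\mu'$. Strassen's theorem gives such couplings of the marginals on finite sets, and a subsequential weak limit, which exists by compactness, is carried by the closed set $\{x\ge y\}$.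
\item[(S2)] Consequently domination passes to weak limits. Since $\nu_p$ increases with $p$ and $\nu_p(f)$ is a polynomial in $p$ for local $f$, we have $\mu\succeq\nu_p$ if and only if $p\le p(\mu)$.
\item[(S3)] If $\mu\succeq\mu'$ and $\mu(x_v=1)=\mu'(x_v=1)$ for all $v$, then $\mu=\mu'$: in the coupling of (S1), $\mathbb P(X_v\ne Y_v)=\mathbb E X_v-\mathbb E Y_v=0$.
\end{itemize}

\subsection{The lattice gas}

We need a family of measures that joins the Ising model to product measures of arbitrary density, so we allow an external field and work in the variables $x_i$. For finite $F\subset V$, an interaction $J\ge0$ and fields $\mathbf a=(a_i)_{i\in F}\in\mathbb R^F$, let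
\[
\pi_{F,J,\mathbf a}(x)=\frac1{Z_{F,J,\mathbf a}}\exp\Big(J\sum_{ij\in E(F)}x_ix_j+\sum_{i\in F}a_ix_i\Big),\qquad x\in\{0,1\}^F .
\]
The definition uses only the finite graph $(F,E(F))$. These coordinates have two advantages: the configuration $x\equiv0$ has weight $1$, so $\pi_{F,J,\mathbf a}(x\equiv0)=1/Z_{F,J,\mathbf a}$, and both $x_i$ and $x_ix_j$ are increasing functions. At $J=0$ the measure is a product with densities $e^{a_i}/(1+e^{a_i})$.

Let $b_i=b_i(F)$ be the number of neighbors of $i$ outside $F$. For a real number $a$ we write $\pi^-_{F,J,a}$ and $Z^-_{F,J,a}$ for the choice $a_i=a$ (boundary condition $0$), and $\pi^+_{F,J,a}$ and $Z^+_{F,J,a}$ for the choice $a_i=a+Jb_i$ (boundary condition $1$). Summing the identity $\sigma_i\sigma_j=4x_ix_j-2x_i-2x_j+1$ over $\bar E(F)$, in which every vertex of $F$ lies on $D$ edges, shows that the Ising measures on $F$ with plus and minus boundary condition are $\pi^\pm_{F,4\beta,-2D\beta}$. An Ising field term $h\sum_i\sigma_i$ changes $a$ to $2h-2D\beta$. For the minus boundary condition the same computation gives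
\begin{equation}\label{eq:convert}
\beta\sum_{ij\in\bar E(F)}\sigma_i\sigma_j=4\beta\sum_{ij\in E(F)}x_ix_j-2D\beta\sum_{i\in F}x_i+\beta|\bar E(F)|,\qquad|\bar E(F)|=\frac{D|F|+|\partial_EF|}2,
\end{equation}
where the last equality follows from $D|F|=2|E(F)|+|\partial_EF|$.

We use the following standard properties.
\begin{itemize}
\item[(G1)] \emph{Conditioning.} For $A\subset F$ and $\eta\in\{0,1\}^A$, the law of $(x_i)_{i\in F\setminus A}$ under $\pi_{F,J,\mathbf a}(\,\cdot\mid x_A=\eta)$ is $\pi_{F\setminus A,J,\tilde{\mathbf a}}$ with $\tilde a_i=a_i+J\,|\{j\in A:j\sim i,\ \eta_j=1\}|$.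
\item[(G2)] \emph{Positive association.} The FKG inequality states that a positive probability measure $\pi$ on $\{0,1\}^F$ with $\pi(x\vee y)\pi(x\wedge y)\ge\pi(x)\pi(y)$ for all $x,y$ satisfies $\mathrm{Cov}_\pi(f,g)\ge0$ for all increasing $f,g$. The measure $\pi_{F,J,\mathbf a}$ satisfies the hypothesis, because $J\ge0$ and $(x\vee y)_i(x\vee y)_j+(x\wedge y)_i(x\wedge y)_j\ge x_ix_j+y_iy_j$, while the field terms contribute equally to both sides. By (G1) the conditioned measures $\pi_{F,J,\mathbf a}(\,\cdot\mid x_A=\eta)$ are positively associated too. Conditioning a positively associated measure on an increasing event raises it stochastically, and conditioning on a decreasing event lowers it.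
\item[(G3)] \emph{Monotonicity in the fields.} For increasing $f$, $\partial_{a_i}\pi_{F,J,\mathbf a}(f)=\mathrm{Cov}(f,x_i)\ge0$. By (G1) the measure $\pi_{F,J,\mathbf a}(\,\cdot\mid x_i=1)$ also increases with $\mathbf a$.
\item[(G4)] \emph{Monotonicity in the volume.} Let $F\subset F'$. By (G1), $\pi_{F,J,\mathbf a|_F}$ is $\pi_{F',J,\mathbf a}$ conditioned on $x\equiv0$ on $F'\setminus F$, so it is dominated by the restriction of $\pi_{F',J,\mathbf a}$ to $F$. The same holds with both measures conditioned on $x_i=1$ for some $i\in F$. Also $\pi^+_{F,J,a}$ is $\pi^+_{F',J,a}$ conditioned on $x\equiv1$ on $F'\setminus F$, so it dominates the restriction of $\pi^+_{F',J,a}$.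
\item[(G5)] \emph{Infinite volume.} For local increasing $f$, $\pi^-_{F,J,a}(f)$ increases and $\pi^+_{F,J,a}(f)$ decreases with $F$. Since the products $\prod_{i\in A}x_i$ span the local functions, the weak limits $\mu^\pm_{J,a}=\lim_{F\uparrow V}\pi^\pm_{F,J,a}$ exist. They are invariant under automorphisms of $G$ (being a supremum and an infimum over all finite $F$), they increase with $a$, and $\pi^-_{F,J,a}\preceq\mu^-_{J,a}|_F$ and $\mu^+_{J,a}|_F\preceq\pi^+_{F,J,a}$. The Ising states are $\mu^\pm_\beta=\mu^\pm_{4\beta,-2D\beta}$.
\end{itemize}
A \emph{Gibbs measure with parameters $(J,a)$} is a probability measure $\mu$ on $\{0,1\}^V$ such that, for every finite $F$, the conditional law of $x_F$ given $x_{V\setminus F}=\eta$ is almost surely $\pi_{F,J,\mathbf a}$ with $a_i=a+J\,|\{j\notin F:j\sim i,\ \eta_j=1\}|$. These fields lie between $a$ and $a+Jb_i$, so (G3) gives $\pi^-_{F,J,a}\preceq\mu|_F\preceq\pi^+_{F,J,a}$, and in the limit $\mu^-_{J,a}\preceq\mu\preceq\mu^+_{J,a}$.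

\subsection{The upper bound from empty regions}

\begin{lemma}\label{lem:zero}
For all $J\ge0$, $a\in\mathbb R$ and all finite nonempty $K\subset V$,
\[
\log\frac1{1-p(\mu^+_{J,a})}\le\frac1{|K|}\log Z^+_{K,J,a}=\frac1{|K|}\log\frac1{\pi^+_{K,J,a}(x\equiv0)} .
\]
\end{lemma}

\begin{proof}
Let $p=p(\mu^+_{J,a})$. By (S2), \eqref{eq:test} and (G5), $(1-p)^{|K|}\ge\mu^+_{J,a}(x\equiv0\text{ on }K)\ge\pi^+_{K,J,a}(x\equiv0)=1/Z^+_{K,J,a}$.
\end{proof}

\section{Trading interaction for field}\label{sec:interp}

\subsection{One edge}

Let $F=\{1,2\}$ be a single edge with equal fields $a$, and let $\pi=\pi^-_{F,J,a}$, so that $Z=1+2e^a+e^{2a+J}$. The test \eqref{eq:test} with $K=F$ gives $1/Z\le(1-p)^2$, that is, $p(\pi)\le1-Z^{-1/2}$. This bound is sharp. Let $p=1-Z^{-1/2}$, so that $\pi(00)=(1-p)^2$. An increasing function on a finite poset is a constant plus a nonnegative combination of indicators of increasing events, and there are four nontrivial increasing events. For $\{x\ne00\}$ the probabilities under $\pi$ and $\nu_p$ are equal. By (G2) and symmetry, $\pi(x_1=0)^2\le\pi(00)=(1-p)^2$, so $\pi(x_1=1)=\pi(x_2=1)\ge p$.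 By (G2) again, $\pi(11)\ge\pi(x_1=1)^2\ge p^2$. Hence $p(\pi)=1-Z^{-1/2}$. For the Ising model on one edge, $J=4\beta$ and $a=-2\beta$, so $p=1-(2+2e^{-2\beta})^{-1/2}$, which decreases from $1/2$ to $1-2^{-1/2}$.

In the $(J,a)$ half-plane, the measures with $p(\pi)=p$ therefore form a level curve $a=a(J)$ of $\log Z$, which starts at $J=0$ from $\nu_p$ itself. Its slope is
\[
a'(J)=-\frac{\partial_J\log Z}{\partial_a\log Z}=-\frac{\pi(11)}{2\,\pi(x_1=1)}=-\tfrac12\,\pi(x_2=1\mid x_1=1).
\]
So an increase $dJ$ of the interaction pays for a decrease of each field by $\frac12\pi(x_2=1\mid x_1=1)\,dJ$. Listing increasing events is hopeless on a larger graph. The next lemma replaces the list by a differential inequality: along any path on which the fields decrease no faster than this, the measure increases stochastically.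

\subsection{The interpolation lemma}

The numbers $\theta_{ij}$ below describe how the gain from the edge $ij$ is shared between $i$ and $j$.

\begin{lemma}\label{lem:interp}
Let $F$ be finite and $J\ge0$. For adjacent $i,j\in F$ let $\theta_{ij},\theta_{ji}\in[0,1]$ with $\theta_{ij}+\theta_{ji}=1$. Let $a_i:[0,J]\to\mathbb R$, $i\in F$, be continuously differentiable, write $\pi_s=\pi_{F,s,\mathbf a(s)}$, and assume
\begin{equation}\label{eq:cond}
a_i'(s)+\sum_{j\in F,\ j\sim i}\theta_{ij}\,\pi_s(x_j=1\mid x_i=1)\ge0\qquad(i\in F,\ 0\le s\le J).
\end{equation}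
Then $s\mapsto\pi_s(f)$ is non-decreasing for every increasing $f$. In particular $\pi_J$ dominates the product measure with densities $e^{a_i(0)}/(1+e^{a_i(0)})$.
\end{lemma}

\begin{proof}
Differentiating the weights and the normalization, and writing $\pi=\pi_s$,
\[
\frac{d}{ds}\pi_s(f)=\sum_{ij\in E(F)}\mathrm{Cov}_\pi(f,x_ix_j)+\sum_{i\in F}a_i'(s)\,\mathrm{Cov}_\pi(f,x_i).
\]
The first sum is the gain and the second is the loss. They involve different covariances, so we bound the edge covariances from below by vertex covariances. For an event $A$ we have $\mathrm{Cov}_\pi(f,\mathbf 1_A)=\pi(A)[\pi(f\mid A)-\pi(f)]$. The measure $\pi(\,\cdot\mid x_i=1)$ is positively associated by (G2), so $\pi(f\mid x_i=x_j=1)\ge\pi(f\mid x_i=1)$. Therefore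
\[
\mathrm{Cov}_\pi(f,x_ix_j)\ge\pi(x_i=x_j=1)\big[\pi(f\mid x_i=1)-\pi(f)\big]=\pi(x_j=1\mid x_i=1)\,\mathrm{Cov}_\pi(f,x_i).
\]
The same inequality holds with $i$ and $j$ exchanged. Averaging the two with weights $\theta_{ij}$ and $\theta_{ji}$, summing over the edges and collecting the terms of each vertex, we obtain
\[
\frac{d}{ds}\pi_s(f)\ge\sum_{i\in F}\mathrm{Cov}_\pi(f,x_i)\Big[a_i'(s)+\sum_{j\in F,\ j\sim i}\theta_{ij}\,\pi(x_j=1\mid x_i=1)\Big].
\]
The covariances are nonnegative by (G2) and the brackets are nonnegative by \eqref{eq:cond}. At $s=0$ the measure is the stated product measure.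
\end{proof}

\subsection{Finite transitive graphs}

On a finite transitive graph the lemma reproduces the one-edge picture exactly. The proof is the model for Section~\ref{sec:amenable}.

\begin{proposition}\label{prop:finite}
Let $F$ be a finite vertex-transitive graph, $J\ge0$, $a\in\mathbb R$, and let $\pi^-_{F,J,a}$ be the lattice gas on $F$ with all fields equal to $a$. Then $p(\pi^-_{F,J,a})=1-(Z^-_{F,J,a})^{-1/|F|}$.
\end{proposition}

\begin{proof}
The upper bound is \eqref{eq:test} with $K=F$. For the lower bound let $c(s,a)=\frac12\sum_{j\sim i}\pi^-_{F,s,a}(x_j=1\mid x_i=1)$, which does not depend on $i$ by transitivity. It is smooth and bounded, so the equation $a'(s)=-c(s,a(s))$ has a solution on $[0,J]$ with $a(J)=a$. Condition \eqref{eq:cond} holds with equality for $\theta\equiv\frac12$, so $\pi^-_{F,J,a}\succeq\nu_p$ with $1-p=1/(1+e^{a(0)})$. Along the path, with $\pi_s=\pi^-_{F,s,a(s)}$,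
\[
\frac d{ds}\log Z^-_{F,s,a(s)}=\sum_{i\in F}\Big[\tfrac12\sum_{j\sim i}\pi_s(x_i=x_j=1)-c(s,a(s))\,\pi_s(x_i=1)\Big]=0 .
\]
Hence $Z^-_{F,J,a}=Z^-_{F,0,a(0)}=(1+e^{a(0)})^{|F|}=(1-p)^{-|F|}$.
\end{proof}

\section{Amenable graphs}\label{sec:amenable}

\begin{theorem}\label{thm:pressure}
Let $G$ be amenable, $J\ge0$ and $a\in\mathbb R$. The limit $\Psi(J,a)=\lim_n|F_n|^{-1}\log Z^-_{F_n,J,a}$ exists for every F{\o}lner sequence $(F_n)$ and does not depend on it. Moreover $p(\mu)=1-e^{-\Psi(J,a)}$ for $\mu=\mu^+_{J,a}$, for $\mu=\mu^-_{J,a}$, and for every Gibbs measure $\mu$ with parameters $(J,a)$.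
\end{theorem}

Three features of the proof of Proposition~\ref{prop:finite} are lost on an infinite graph. First, Lemma~\ref{lem:interp} applies to finite sets, and a finite piece of $G$ is not transitive; we shall lower the field only at vertices far from the boundary. Second, the infinite-volume analog $c^-$ of the rate $c$ is only a monotone limit of smooth functions $c_R$, so we cannot solve a differential equation with it; we solve the equations for $c_R$ and pass to a limit of the solutions. Third, $\Psi$ is only known to be convex, so the chain rule along the path must be replaced by a tangent-plane inequality. We begin with the third point.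

\subsection{The pressure and its tangent planes}

Fix a F{\o}lner sequence $(F_n)$, and let $\Psi_n^\pm(J,a)=|F_n|^{-1}\log Z^\pm_{F_n,J,a}$. Each is the logarithm of a sum of exponentials of linear functions of $(J,a)$, up to the factor $|F_n|^{-1}$, hence smooth and convex. Writing $\pi^-_{F_n}$ for $\pi^-_{F_n,J,a}$,
\begin{equation}\label{eq:grad}
\partial_J\Psi^-_n=\frac1{|F_n|}\sum_{i\in F_n}\ \frac12\sum_{j\in F_n,\ j\sim i}\pi^-_{F_n}(x_i=x_j=1)\in[0,\tfrac D2],\qquad\partial_a\Psi^-_n=\frac1{|F_n|}\sum_{i\in F_n}\pi^-_{F_n}(x_i=1)\in[0,1].
\end{equation}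
Since also $\Psi^-_n(0,0)=\log2$, the Arzel\`a--Ascoli theorem provides a subsequence along which $\Psi^-_n$ converges locally uniformly on $[0,\infty)\times\mathbb R$. We pass to this subsequence, which is again a F{\o}lner sequence, and call the limit $\Psi$. It is convex and Lipschitz, and
\begin{equation}\label{eq:psi0}
\Psi(J,a)\ge\Psi(0,a)=\log(1+e^a)>0 .
\end{equation}
The weights defining $Z^+$ and $Z^-$ differ by the factor $\exp(J\sum_ib_ix_i)$, and $0\le\sum_ib_ix_i\le|\partial_EF_n|\le D|\partial F_n|$. So $\Psi_n^+\to\Psi$ pointwise as well.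

Call $i\in F_n$ \emph{$R$-deep} if $B(i,R)\subset F_n$. If $i\in F_n$ is not $R$-deep, the first vertex outside $F_n$ on a shortest path from $i$ to a vertex of $B(i,R)\setminus F_n$ lies in $\partial F_n$, within distance $R$ of $i$. Hence the fraction $\delta_n(R)$ of vertices of $F_n$ that are not $R$-deep is at most $|B(o,R)|\,|\partial F_n|/|F_n|$, which tends to $0$ for each fixed $R$.

Define the vertex and edge densities
\[
\rho^\pm(J,a)=\mu^\pm_{J,a}(x_o=1),\qquad\gamma^-(J,a)=\tfrac12\sum_{j\sim o}\mu^-_{J,a}(x_o=x_j=1).
\]

\begin{lemma}\label{lem:tangent}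
For all $J,J'\ge0$ and $a,a'\in\mathbb R$,
\begin{align}
\Psi(J',a')&\ge\Psi(J,a)+\gamma^-(J,a)\,(J'-J)+\rho^-(J,a)\,(a'-a),\label{eq:tanminus}\\
\Psi(J,a')&\ge\Psi(J,a)+\rho^+(J,a)\,(a'-a).\label{eq:tanplus}
\end{align}
The function $\Psi(J,\cdot)$ is strictly increasing.
\end{lemma}

\begin{proof}
All measures have parameters $(J,a)$, which we omit. Let $R\ge1$. By (G5) and invariance, each vertex $i$ contributes at most $\gamma^-$ to the first sum in \eqref{eq:grad} and at most $\rho^-$ to the second. If $i$ is $R$-deep, all its neighbors lie in $B(i,R)\subset F_n$, and by (G4) its contributions are at least those computed in $\pi^-_{B(i,R)}$. An automorphism taking $o$ to $i$ maps $B(o,R)$ onto $B(i,R)$ and the neighbors of $o$ onto those of $i$, so these lower bounds do not depend on $i$. Thus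
\begin{align*}
(1-\delta_n(R))\,\tfrac12\sum_{j\sim o}\pi^-_{B(o,R)}(x_o=x_j=1)&\le\partial_J\Psi_n^-\le\gamma^-,\\
(1-\delta_n(R))\,\pi^-_{B(o,R)}(x_o=1)&\le\partial_a\Psi_n^-\le\rho^- .
\end{align*}
Letting $n\to\infty$ and then $R\to\infty$ shows that $\nabla\Psi_n^-(J,a)\to(\gamma^-,\rho^-)$. The convex function $\Psi_n^-$ lies above its tangent plane at $(J,a)$, and \eqref{eq:tanminus} is the limit of this inequality.

For the plus boundary condition the inequalities of (G4) and (G5) are reversed: $\partial_a\Psi_n^+=|F_n|^{-1}\sum_i\pi^+_{F_n}(x_i=1)$ satisfies $\rho^+\le\partial_a\Psi_n^+\le\pi^+_{B(o,R)}(x_o=1)+\delta_n(R)$. So $\partial_a\Psi^+_n(J,a)\to\rho^+$, and \eqref{eq:tanplus} is the limit of the tangent-line inequality for $\Psi_n^+(J,\cdot)$.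

Finally $\rho^-\ge\pi^-_{\{o\}}(x_o=1)=e^a/(1+e^a)>0$, so \eqref{eq:tanminus} with $J'=J$ and $a'>a$ gives $\Psi(J,a')>\Psi(J,a)$.
\end{proof}

\subsection{Admissible paths}

Condition \eqref{eq:cond} asks for a \emph{lower} bound on conditional probabilities in the volume $F$ where the lemma is applied. By (G4), a smaller volume with boundary condition $0$ provides one. This is why the rate is defined through $\pi^-$ and why the minus state appears in \eqref{eq:tanminus}. For $R\ge1$ let
\[
c_R(s,a)=\tfrac12\sum_{j\sim o}\pi^-_{B(o,R),s,a}(x_j=1\mid x_o=1)\in[0,\tfrac D2].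
\]
The function $c_R$ is smooth. It is non-decreasing in $R$ by (G4), and by (G5)
\[
c_R(s,a)\uparrow c^-(s,a):=\gamma^-(s,a)/\rho^-(s,a)\qquad(R\to\infty).
\]
Fix $a_0\in\mathbb R$ and let $p_0=e^{a_0}/(1+e^{a_0})$. Since $c_R$ is smooth and bounded, the initial value problem
\[
a_R'(s)=-c_R(s,a_R(s)),\qquad a_R(0)=a_0,
\]
has a unique solution on $[0,\infty)$. It is non-increasing and $\frac D2$-Lipschitz.

\begin{lemma}\label{lem:path}
For every finite $\Lambda\subset V$, $R\ge1$ and $J\ge0$, the measure $\pi^+_{\Lambda,J,a_R(J)}$ dominates $\nu_{p_0}|_\Lambda$.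
\end{lemma}

\begin{proof}
Let $F=\bigcup_{i\in\Lambda}B(i,R)$. For $0\le s\le J$ put $a_i(s)=a_R(s)$ if $B(i,R)\subset F$, and $a_i(s)=a_0$ otherwise. In both cases $a_i(s)\ge a_R(s)$. We check \eqref{eq:cond} with $\theta\equiv\frac12$. If $B(i,R)\not\subset F$, then $a_i'=0$ and there is nothing to check. If $B(i,R)\subset F$, then all neighbors of $i$ lie in $F$, and shrinking the volume to $B(i,R)$ by (G4), lowering the fields to $a_R(s)$ by (G3), and using transitivity,
\[
\tfrac12\sum_{j\sim i}\pi_{F,s,\mathbf a(s)}(x_j=1\mid x_i=1)\ge\tfrac12\sum_{j\sim i}\pi^-_{B(i,R),s,a_R(s)}(x_j=1\mid x_i=1)=c_R(s,a_R(s))=-a_i'(s).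
\]
Lemma~\ref{lem:interp} gives $\pi_{F,J,\mathbf a(J)}\succeq\nu_{p_0}|_F$. It remains to remove the layer of vertices whose field was frozen at $a_0$. Conditioning on $x\equiv1$ on $F\setminus\Lambda$ raises the measure by (G2). Every vertex of $\Lambda$ has field $a_R(J)$ and has all its neighbors in $F$, so by (G1) the conditioned law on $\Lambda$ is $\pi^+_{\Lambda,J,a_R(J)}$.
\end{proof}

We now need to know how far down the paths $a_R$ go. Fix $J\ge0$. By the Arzel\`a--Ascoli theorem, $a_R$ converges uniformly on $[0,J]$, along a subsequence of values of $R$, to a $\frac D2$-Lipschitz function $a_\infty$ with $a_\infty(0)=a_0$. The next lemma replaces the identity $\frac d{ds}\log Z=0$ of Proposition~\ref{prop:finite}; an inequality is enough.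

\begin{lemma}\label{lem:level}
$\Psi(J,a_\infty(J))\le\Psi(0,a_0)=\log(1+e^{a_0})$.
\end{lemma}

\begin{proof}
Let $0\le s<t\le J$ and $R\ge R'$. Since $c_R\ge c_{R'}$,
\[
a_R(t)-a_R(s)=-\int_s^tc_R(u,a_R(u))\,du\le-\int_s^tc_{R'}(u,a_R(u))\,du .
\]
Let $R\to\infty$ along the subsequence, using that $c_{R'}$ is continuous and bounded, and then let $R'\to\infty$, using monotone convergence. This gives
\[
a_\infty(t)-a_\infty(s)\le-\int_s^tc^-(u,a_\infty(u))\,du .
\]
The integrand is bounded and measurable, being an increasing limit of continuous functions of $u$. Dividing by $t-s$ and letting $s\uparrow t$, the Lebesgue differentiation theorem shows that $a_\infty'(t)\le-c^-(t,a_\infty(t))$ for almost every $t$.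

Let $h(t)=\Psi(t,a_\infty(t))$, a Lipschitz function. Apply \eqref{eq:tanminus} at the point $(t,a_\infty(t))$ with $(J',a')=(s,a_\infty(s))$ and $s<t$:
\[
\frac{h(t)-h(s)}{t-s}\le\gamma^-+\rho^-\,\frac{a_\infty(t)-a_\infty(s)}{t-s},
\]
with $\gamma^-$ and $\rho^-$ evaluated at $(t,a_\infty(t))$. Letting $s\uparrow t$, we get $h'(t)\le\gamma^--\rho^-c^-=0$ for almost every $t$. A Lipschitz function is the integral of its derivative, so $h(J)\le h(0)$.
\end{proof}

\subsection{Proofs of Theorems \ref{thm:pressure} and \ref{thm:amenable}}

\begin{proof}[Proof of Theorem~\ref{thm:pressure}]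
We first prove the formula for the subsequential limit $\Psi$.

\emph{Upper bound.} Lemma~\ref{lem:zero} with $K=F_n$ gives $-\log(1-p(\mu^+_{J,a}))\le\Psi^+_n(J,a)\to\Psi(J,a)$.

\emph{Lower bound for the plus state.} By \eqref{eq:psi0} we may choose $a_0=\log(e^{\Psi(J,a)}-1)$, so that $\log(1+e^{a_0})=\Psi(J,a)$ and $p_0=1-e^{-\Psi(J,a)}$. Lemma~\ref{lem:level} gives $\Psi(J,a_\infty(J))\le\Psi(J,a)$, and since $\Psi(J,\cdot)$ is strictly increasing, $a_\infty(J)\le a$. Let $f$ be increasing and depend only on coordinates in a finite set $\Lambda$. By Lemma~\ref{lem:path}, continuity of the finite-volume measure in the field, and (G3),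
\[
\nu_{p_0}(f)\le\lim_R\pi^+_{\Lambda,J,a_R(J)}(f)=\pi^+_{\Lambda,J,a_\infty(J)}(f)\le\pi^+_{\Lambda,J,a}(f).
\]
Letting $\Lambda\uparrow V$ gives $\nu_{p_0}(f)\le\mu^+_{J,a}(f)$, so $\mu^+_{J,a}\succeq\nu_{p_0}$ by (S1).

\emph{The other states.} Since $\mu^-_{J,a}\preceq\mu\preceq\mu^+_{J,a}$ for every Gibbs measure $\mu$, and $\mu^-_{J,a}\preceq\mu^+_{J,a}$, it suffices to show $p(\mu^-_{J,a})\ge1-e^{-\Psi(J,a)}$. The interpolation produced the plus boundary condition, so we reach the minus state through a slightly smaller field at which the two states agree. The convex function $\Psi(J,\cdot)$ is differentiable outside a countable set. At a point $a''<a$ of differentiability, \eqref{eq:tanminus} and \eqref{eq:tanplus} say that both $\rho^-(J,a'')$ and $\rho^+(J,a'')$ are slopes of supporting lines, so both equal the derivative. By invariance and (S3), $\mu^-_{J,a''}=\mu^+_{J,a''}$. Hence $\mu^-_{J,a}\succeq\mu^-_{J,a''}=\mu^+_{J,a''}$ and $p(\mu^-_{J,a})\ge1-e^{-\Psi(J,a'')}$. Let $a''\uparrow a$ and use the continuity of $\Psi$.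

\emph{Existence of the limit.} The argument applies to any subsequence of any F{\o}lner sequence, and shows that it has a further subsequence along which $|F_n|^{-1}\log Z^-_{F_n,J,a}\to-\log(1-p(\mu^+_{J,a}))$. This value involves no choice, so every F{\o}lner sequence converges to it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:amenable}]
Let $\ell(\beta)=\Psi(4\beta,-2D\beta)$, so that $p(\mu^+_\beta)=1-e^{-\ell(\beta)}$ by Theorem~\ref{thm:pressure}. The exponent in the definition of $P(\beta)$ differs from the left side of \eqref{eq:convert} only by the terms of $\partial_EF_n$, which total at most $\beta|\partial_EF_n|=o(|F_n|)$ in absolute value. (For the same reason $P(\beta)$ may be computed with any boundary condition.) By \eqref{eq:convert}, the limit $P(\beta)$ exists and equals $\ell(\beta)+D\beta/2$.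

Let $0\le\beta'<\beta$. Apply \eqref{eq:tanminus} at $(4\beta,-2D\beta)$ with $(J',a')=(4\beta',-2D\beta')$. Since
\[
2D\rho^--4\gamma^-=2\sum_{j\sim o}\big[\mu^-_\beta(x_o=1)-\mu^-_\beta(x_o=x_j=1)\big],
\]
we get
\[
\ell(\beta')\ge\ell(\beta)+(\beta-\beta')(2D\rho^--4\gamma^-)=\ell(\beta)+2(\beta-\beta')\sum_{j\sim o}\mu^-_\beta(x_o=1,\,x_j=0).
\]
The last sum is positive. Indeed, in any finite volume containing $o$ and $j$, fix all other spins; fewer than $2D$ edges meet $\{o,j\}$, so the Ising weights of the four choices of $(\sigma_o,\sigma_j)$ are within a factor $e^{4\beta D}$ of each other, and each choice has conditional probability at least $\frac14e^{-4\beta D}$. This bound passes to $\mu^-_\beta$. Hence $\ell(\beta')>\ell(\beta)$.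
\end{proof}

\begin{remark}
Lemma~\ref{lem:path} uses transitivity, so that one function $a_R$ serves all deep vertices, but not amenability. Amenability enters through $\Psi^+_n-\Psi^-_n\to0$ and $\delta_n(R)\to0$, that is, in the upper bound and in Lemma~\ref{lem:tangent}, which locates the endpoint of the path. By Corollary~\ref{cor:char} the monotonicity in Theorem~\ref{thm:amenable} fails on every nonamenable graph.
\end{remark}

\section{Low temperature and edge expansion}\label{sec:low}

To bound $p(\mu^+_\beta)$ from below we join a product measure with a large field $a_0$ at $s=0$ to the Ising point $s=4\beta$, $a=-2D\beta$. Suppose zeros are rare all along the path. Then the conditional probabilities in \eqref{eq:cond} are close to $1$, the field at $i$ may fall at a rate close to $\sum_{j\sim i}\theta_{ij}$, and we can start from $a_0\approx4\beta\sum_{j\sim i}\theta_{ij}-2D\beta$. The even split gives $a_0\approx0$, which is useless here. We want every vertex to receive more than half of its edges. If every vertex receives the same total $w$, then summing over a finite set $K$ gives $w|K|\le|\bar E(K)|=(D|K|+|\partial_EK|)/2$,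 so $w\le(D+\Phi)/2$. Equality would give $a_0\approx2\beta\Phi$, which matches the upper bound in Theorem~\ref{thm:low}.

On the tree $\mathbb T_d$ equality is visible. A set $K$ spans at most $|K|-1$ edges, with equality for subtrees, so $|\partial_EK|\ge(d-2)|K|+2$ and $\Phi=d-2$. Orient all edges away from a fixed end, so that each vertex has one parent and $d-1$ children, and give each edge entirely to the parent. Then $w=d-1=(d+\Phi)/2$. In general the split comes from a flow.

\begin{lemma}\label{lem:flow}
Let $F\subset V$ be finite. There are numbers $\theta_{ij}\in[0,1]$, for $i\in F$ and $j\sim i$, such that $\theta_{ij}+\theta_{ji}=1$ when $i,j\in F$, and $\sum_{j\sim i}\theta_{ij}=(D+\Phi)/2$ for every $i\in F$, the sum being over all neighbors of $i$ in $G$.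
\end{lemma}

\begin{proof}
Form a finite network on $F$, a source and a sink. The source sends an arc of capacity $\Phi/2$ to each $i\in F$; each edge of $E(F)$ gives two opposite arcs of capacity $\frac12$; each edge $ij$ with $i\in F$, $j\notin F$ gives an arc of capacity $\frac12$ from $i$ to the sink. A cut whose source side meets $F$ in $K$ has capacity $\frac\Phi2|F\setminus K|+\frac12|\partial_EK|\ge\frac\Phi2|F|$, with equality for $K=\emptyset$. By the max-flow min-cut theorem there is a flow that saturates all arcs leaving the source. Let $g_{ij}$ be the net flow from $i$ along the edge $ij$. Then $|g_{ij}|\le\frac12$, $g_{ji}=-g_{ij}$ for $i,j\in F$, and conservation at $i$ reads $\sum_{j\sim i}g_{ij}=\Phi/2$. Put $\theta_{ij}=\frac12+g_{ij}$.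
\end{proof}

It remains to show that zeros are rare along the path. The field becomes very negative, but with boundary condition $1$ the same isoperimetric count shows that the interaction compensates for it.

\begin{lemma}\label{lem:peierls}
Let $a_0\ge\log(2D^2)$, $s\ge0$ and $a\ge a_0-s(D+\Phi)/2$. Then $\pi^+_{F,s,a}(x_j=0)\le2D^2e^{-a_0}$ for every finite $F$ and $j\in F$.
\end{lemma}

\begin{proof}
On the event $x_j=0$, let $K$ be the connected component of $j$ in $\{i\in F:x_i=0\}$. Every neighbor of $K$ either lies in $F$ and carries a $1$, or lies outside $F$. Change $x$ to $1$ on $K$. Each edge of $\bar E(K)$ then contributes an additional $s$ to the exponent (for edges leaving $F$, through the terms $sb_i$), so the weight is multiplied by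
\[
\exp\big(s|\bar E(K)|+a|K|\big)\ge\exp\big(s\tfrac{D+\Phi}2|K|+a|K|\big)\ge e^{a_0|K|}.
\]
For fixed $K$ the change is injective, so the component of $j$ equals $K$ with probability at most $e^{-a_0|K|}$. A connected set of $n$ vertices containing $j$ is the set of vertices visited by the depth-first walk from $j$ on one of its spanning trees, a walk of $2(n-1)$ steps; so there are at most $D^{2n}$ such sets. Since $D^2e^{-a_0}\le\frac12$, we get $\pi^+_{F,s,a}(x_j=0)\le\sum_{n\ge1}(D^2e^{-a_0})^n\le2D^2e^{-a_0}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low}]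
\emph{Upper bound.} Under the Ising measure on a finite set $K$ with plus boundary condition, each of the $2^{|K|}$ configurations has weight at most that of the all-plus configuration, and the all-minus configuration has $e^{-2\beta|\partial_EK|}$ times that weight. So all-minus has probability at least $2^{-|K|}e^{-2\beta|\partial_EK|}$, and Lemma~\ref{lem:zero} gives $-\log(1-p(\mu^+_\beta))\le\log2+2\beta|\partial_EK|/|K|$. Take the infimum over $K$.

\emph{Lower bound.} If $\Phi=0$, take $\eta=0$. Let $\Phi>0$, and set
\[
\eta=\eta(\beta)=4D^2(D+\Phi)\,\beta e^{-\beta\Phi},\qquad a_0=2\beta\Phi-\eta,\qquad\delta=2D^2e^{-a_0},\qquad\kappa=(1-\delta)\tfrac{D+\Phi}2 .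
\]
Then $\eta(\beta)\to0$. Let $\beta$ be so large that $a_0\ge\max(\beta\Phi,\log(2D^2))$. Then $\delta\le1$ and $\delta\le2D^2e^{-\beta\Phi}$, so $2\beta\delta(D+\Phi)\le\eta$.

Let $F$ be finite, take $\theta$ from Lemma~\ref{lem:flow}, and let $a_i(s)=a_0-\kappa s+sb_i$ for $0\le s\le4\beta$, so that $\pi_s=\pi^+_{F,s,a_0-\kappa s}$. Since $\kappa\le(D+\Phi)/2$, Lemma~\ref{lem:peierls} and (G2) give $\pi_s(x_j=1\mid x_i=1)\ge\pi_s(x_j=1)\ge1-\delta$. The sum in \eqref{eq:cond} omits the neighbors outside $F$; the term $sb_i$, which builds up the plus boundary condition along the path, makes up for them. Indeed $\sum_{j\notin F,\,j\sim i}\theta_{ij}\le b_i$, so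
\[
a_i'(s)+\sum_{j\in F,\ j\sim i}\theta_{ij}\,\pi_s(x_j=1\mid x_i=1)\ge-\kappa+b_i+(1-\delta)\Big(\tfrac{D+\Phi}2-\sum_{j\notin F,\ j\sim i}\theta_{ij}\Big)\ge b_i-(1-\delta)b_i\ge0 .
\]
By Lemma~\ref{lem:interp}, $\pi^+_{F,4\beta,a_0-4\beta\kappa}\succeq\nu_{p_0}|_F$ with $1-p_0=1/(1+e^{a_0})\le e^{-a_0}$. The final field satisfies
\[
a_0-4\beta\kappa=2\beta\Phi-\eta-2\beta(D+\Phi)+2\beta\delta(D+\Phi)\le-2D\beta,
\]
so $\pi^+_{F,4\beta,-2D\beta}\succeq\nu_{p_0}|_F$ by (G3). The number $p_0$ does not depend on $F$; letting $F\uparrow V$ gives $\mu^+_\beta\succeq\nu_{p_0}$, and $-\log(1-p(\mu^+_\beta))\ge a_0=2\beta\Phi-\eta(\beta)$. The last sentence of the theorem follows from the two bounds.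
\end{proof}

This proof uses transitivity only through the fact that all vertices have degree $D$.

\begin{proof}[Proof of Corollary~\ref{cor:char}]
Theorem~\ref{thm:amenable} gives (i)$\Rightarrow$(iii), and (iii)$\Rightarrow$(ii) is immediate. If $G$ is nonamenable, then $p(\mu^+_0)=\frac12$ and $p(\mu^+_\beta)\to1$ by Theorem~\ref{thm:low}, so (ii) fails.
\end{proof}

\section{Products with a large clique}\label{sec:counter}

Let $H$ be an infinite, connected, nonamenable transitive graph of degree $r$, and let $G=H\mathbin{\square}K_N$. Then $G$ is infinite and connected, it has degree $D=N-1+r$, and automorphisms of $H$ together with permutations of $[N]$ act transitively on it. It is nonamenable: for finite $K\subset V(G)$ let $K_k=\{u:(u,k)\in K\}$; counting only the edges of $\partial_EK$ inside the layers $V(H)\times\{k\}$ gives $|\partial_EK|\ge\sum_k\Phi(H)|K_k|=\Phi(H)|K|$.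

The counterexample lives at the scale $\beta=b/N$ with $b$ fixed. Two adjacent cliques are joined by $N$ edges, with total coupling $\beta N=b$, and we shall see that for large $b$ this suffices for $\mu^+_\beta\neq\mu^-_\beta$. But Lemma~\ref{lem:zero} measures boundary cost \emph{per vertex}, and for a clique this cost is $2\beta r=2br/N$, which is negligible. So $p$ behaves as it would on a set without boundary. The next two lemmas show that, as $N\to\infty$, it lies between $1/(1+e^{2b})$ and $e^{-b}$ up to $o(1)$, and these bounds force a decrease once $b$ is somewhat more than doubled.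

\subsection{Two bounds on $p$}

\begin{lemma}\label{lem:lower}
On any $G$ of degree $D$, $p(\mu^+_\beta)\ge1/(1+e^{2\beta D})$.
\end{lemma}

\begin{proof}
Constant paths $a_i(s)=-2D\beta$ satisfy \eqref{eq:cond}. So $\pi^-_{F,4\beta,-2D\beta}$ dominates the product measure of density $e^{-2D\beta}/(1+e^{-2D\beta})$, and so does $\pi^+_{F,4\beta,-2D\beta}$ by (G3). Let $F\uparrow V$.
\end{proof}

\begin{lemma}\label{lem:upper}
On $G=H\mathbin{\square}K_N$, $\ p(\mu^+_\beta)\le\dfrac{\log2}N+2\beta r+e^{-\beta N}$.
\end{lemma}

\begin{proof}
Let $Q=\{u\}\times[N]$ and consider the Ising measure on $Q$ with plus boundary condition. A configuration with $k$ minus spins has $k(N-k)$ disagreeing edges inside $Q$ and $rk$ disagreeing edges leaving $Q$, so its weight relative to all-plus is $e^{-2\beta k(N-k)-2\beta rk}$. Dropping the factor $e^{-2\beta rk}$, using the symmetry $k\leftrightarrow N-k$, and using $2(N-k)\ge N$ for $k\le N/2$, we bound the total weight: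
\[
\sum_{k=0}^N\binom Nke^{-2\beta k(N-k)-2\beta rk}\le2\sum_{k\le N/2}\binom Nke^{-\beta Nk}\le2(1+e^{-\beta N})^N .
\]
The all-minus configuration has relative weight $e^{-2\beta rN}$. By Lemma~\ref{lem:zero},
\[
-\log(1-p(\mu^+_\beta))\le\frac{\log2}N+2\beta r+\log(1+e^{-\beta N})\le\frac{\log2}N+2\beta r+e^{-\beta N},
\]
and $p\le-\log(1-p)$.
\end{proof}

\subsection{The critical point is of order $1/N$}

In \emph{bond percolation} with parameter $t$ each edge is open independently with probability $t$; in \emph{site percolation} each vertex is; in \emph{site-bond percolation} with parameter $t$ all vertices and edges are independently open with probability $t$, and clusters consist of open vertices joined by open edges. A model \emph{percolates} if there is an infinite cluster with positive probability; on a transitive graph this is equivalent to $o$ lying in an infinite cluster with positive probability, because the vertex set is countable.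

\begin{lemma}\label{lem:FK}
If bond percolation on $G$ with parameter $\tanh\beta$ percolates, then $\beta_c\le\beta$.
\end{lemma}

\begin{proof}
We recall the Edwards--Sokal coupling. Let $t=1-e^{-2\beta}$ and let $F\ni o$ be finite. Since $e^{\beta\sigma_i\sigma_j}=e^\beta\big((1-t)+t\,\mathbf 1\{\sigma_i=\sigma_j\}\big)$, the Ising measure on $F$ with plus boundary condition is the $\sigma$-marginal of the measure on pairs $(\sigma,\omega)$, $\omega\in\{0,1\}^{\bar E(F)}$, in which a closed edge has weight $1-t$ and an open edge $ij$ has weight $t\,\mathbf 1\{\sigma_i=\sigma_j\}$. Given $\omega$, the spins are constant on open clusters, equal to $+1$ on clusters that meet $V\setminus F$, and independent and uniform on the $k(\omega)$ clusters contained in $F$. Therefore the $\omega$-marginal $\phi_F$, the wired random-cluster measure with $q=2$, has weights $t^{\#\mathrm{open}}(1-t)^{\#\mathrm{closed}}2^{k(\omega)}$, and the mean of $\sigma_o$ equals the $\phi_F$-probability that an open path joins $o$ to $V\setminus F$.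

The measure $\phi_F$ dominates bond percolation with parameter $\tanh\beta$ \cite{ACCN,Grimmett}. The reason is that opening one edge lowers $k$ by at most $1$, so given all other edges it is open with probability at least $t/(t+2(1-t))=\tanh\beta$; revealing the edges one at a time, each is open with at least this conditional probability. Hence the mean of $\sigma_o$ is at least the probability that $o$ lies in an infinite cluster of bond percolation, uniformly in $F$. So $\mu^+_\beta(\sigma_o)>0$, and by spin-flip symmetry $\mu^-_\beta(\sigma_o)<0$.
\end{proof}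

We now compare bond percolation on $G$ with parameter $\lambda/N$ to a percolation process on $H$, treating each clique as one site.

\begin{lemma}\label{lem:betac}
Let $\lambda\ge8$, $N>\lambda$, $\varepsilon_N=e^{-N(3\lambda/16-\log2)}$ and $s=\min(1-\varepsilon_N,\,1-e^{-\lambda/2})$. If site-bond percolation on $H$ with parameter $s$ percolates, then $\beta_c(H\mathbin{\square}K_N)\le\operatorname{artanh}(\lambda/N)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:FK} it suffices to show that bond percolation on $G$ with parameter $\lambda/N$ percolates. Call $u\in V(H)$ \emph{good} if the open edges inside the clique $\{u\}\times[N]$ have a component $\{u\}\times A_u$ with $|A_u|>3N/4$. This threshold makes the large components of two neighboring cliques overlap in many layers.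

If $u$ is not good, there is a set $S\subset[N]$ with $N/4\le|S|\le3N/4$ and no open edge between $S$ and its complement in the clique. Indeed, all components have size at most $3N/4$. If one has size at least $N/4$, take it as $S$. Otherwise all have size less than $N/4$, and we add components one by one until the total size first reaches $N/4$, at which point it is less than $N/2$. For such $S$ there are $|S|(N-|S|)\ge3N^2/16$ edges to be closed, so
\[
\mathbb P(u\text{ is not good})\le2^N(1-\lambda/N)^{3N^2/16}\le2^Ne^{-3\lambda N/16}=\varepsilon_N .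
\]
These events are independent for different $u$, as they depend on disjoint sets of edges.

Call an edge $uv$ of $H$ \emph{linked} if either one of $u,v$ is not good, or both are good and the edge $(u,k)(v,k)$ is open for some $k\in A_u\cap A_v$. If both are good then $|A_u\cap A_v|>N/2$. So, conditionally on the states of all edges inside cliques, the edges of $H$ are linked independently, each with probability at least $1-(1-\lambda/N)^{N/2}\ge1-e^{-\lambda/2}$. Hence good vertices and linked edges dominate site-bond percolation on $H$ with parameter $s$. An infinite cluster of good vertices and linked edges yields an infinite open cluster in $G$, which contains the sets $\{u\}\times A_u$ for all $u$ in the cluster.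
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counter}}

We use the bound $\operatorname{artanh}x=\sum_{m\ge0}x^{2m+1}/(2m+1)\le x/(1-x^2)$ for $0\le x<1$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}(a)]
Here $H=\mathbb T_3$, $r=3$, $\Phi(H)=1$ and $D=N+2$. Take $\lambda=8$. Then $\varepsilon_N=e^{-N(3/2-\log2)}\le e^{-4}$, so $s=1-e^{-4}>0.98$. In site-bond percolation on $\mathbb T_3$, the cluster of an open vertex contains a Galton--Watson tree in which each vertex has two potential children, each present when it and the edge to it are open. The mean offspring is $2s^2>1$, so the model percolates. By Lemma~\ref{lem:betac},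
\[
\beta_c\le\operatorname{artanh}(8/N)\le\frac{8/N}{1-64/N^2}<\frac{10}N=\beta_1 .
\]
Since $20<e^3<20.1$, we have $e^{21}<20.1^7<1.4\cdot10^9$ and $e^{24}>20^8=2.56\cdot10^{10}$. Lemma~\ref{lem:lower} gives
\[
p(\mu^+_{\beta_1})\ge\frac1{1+e^{20+40/N}}\ge\frac1{1+e^{21}}>7\cdot10^{-10},
\]
and Lemma~\ref{lem:upper} gives
\[
p(\mu^+_{\beta_2})\le\frac{\log2+144}N+e^{-24}<1.45\cdot10^{-10}+0.4\cdot10^{-10}<2\cdot10^{-10}.
\]
Hence $p(\mu^+_{\beta_2})<p(\mu^+_{\beta_1})$.
\end{proof}

For a general $H$ the Galton--Watson comparison is replaced by the following two facts. Let $p_c^{\mathrm{site}}(H)$ be the infimum of the parameters at which site percolation on $H$ percolates. By a theorem of Benjamini and Schramm \cite[Theorem~2]{BS}, $p_c^{\mathrm{site}}(H)\le1/(1+h(H))$, where $h(H)=\inf_K|\partial K|/|K|$ is the vertex Cheeger constant; so $p_c^{\mathrm{site}}(H)<1$ for nonamenable $H$.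

\begin{lemma}\label{lem:sitebond}
If $s^2>p_c^{\mathrm{site}}(H)$, then site-bond percolation on $H$ with parameter $s$ percolates.
\end{lemma}

\begin{proof}
Fix enumerations of the vertices and of the edges of $H$, and condition on a fixed vertex $u_0$ being open. Declare $u_0$ examined and accepted. At each step take the first unexamined vertex $v$ adjacent to the accepted set, if there is one, and the first edge $e$ from $v$ to the accepted set; declare $v$ examined, and accept it if and only if $v$ and $e$ are both open. The edge $e$ has not been inspected before, since both endpoints of an inspected edge are examined. So each step accepts with probability $s^2$, independently of the past, and the exploration has the same law as the exploration of the cluster of $u_0$ in site percolation with parameter $s^2$, given that $u_0$ is open. With positive probability it accepts infinitely many vertices, and all accepted vertices lie in the site-bond cluster of $u_0$.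
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(b)]
Choose $\lambda\ge8$ with $(1-e^{-\lambda/2})^2>p_c^{\mathrm{site}}(H)$. Since $3\lambda/16>\log2$, we have $\varepsilon_N\le e^{-\lambda/2}$ for large $N$, and then $s=1-e^{-\lambda/2}$ in Lemma~\ref{lem:betac}. By Lemmas \ref{lem:sitebond} and~\ref{lem:betac}, for $N$ large and $N\ge2\lambda$,
\[
\beta_c\le\operatorname{artanh}(\lambda/N)\le\frac43\cdot\frac\lambda N<\beta_1:=\frac{2\lambda}N .
\]
For $N\ge r$ we have $D\le2N$, so Lemma~\ref{lem:lower} gives $p(\mu^+_{\beta_1})\ge1/(1+e^{8\lambda})$. For $\beta_2:=(8\lambda+1)/N>\beta_1$, Lemma~\ref{lem:upper} gives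
\[
p(\mu^+_{\beta_2})\le\frac{\log2+2r(8\lambda+1)}N+e^{-8\lambda-1}.
\]
Since $1+e^{8\lambda}<e^{8\lambda+1}$, the right side is smaller than $1/(1+e^{8\lambda})$ for large $N$. Thus $p(\mu^+_{\beta_2})<p(\mu^+_{\beta_1})$ with $\beta_c<\beta_1<\beta_2$, and the map is not non-decreasing on $(\beta_c,\infty)$. Finally $p(\mu^+_{\beta_2})<1$, while $p(\mu^+_\beta)\to1$ by Theorem~\ref{thm:low} because $G$ is nonamenable, so the map is not non-increasing on $(\beta_c,\infty)$ either.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACCN} Aizenman, Chayes, Chayes and Newman, 1988.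

\bibitem{BS} Benjamini and Schramm, \emph{Percolation beyond $\mathbb Z^d$, many questions and a few answers}, Electron. Comm. Probab., 1996.

\bibitem{Grimmett} Grimmett, \emph{The Random-Cluster Model}, 2006.

\bibitem{RS} Gourab Ray and Yinon Spinka, \emph{Characterizations of amenability through stochastic domination and finitary codings}, arXiv:2304.13784 (2023).

\end{thebibliography}
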